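# The Hopf axiom for the representation rings of $\mathrm{GL}_n$ over a compact discrete valuation ring

## 1. The projective lines over $\mathbb F_2$ and $\mathbb Z/4$

For a finite group $H$ write $e_H=\frac1{|H|}\sum_{h\in H}h$. It is an idempotent of the group algebra, and on a representation it projects onto the $H$-fixed vectors.

Let $G=\mathrm{GL}_2(\mathbb F_2)$, let $U$ and $V$ be the upper and lower unitriangular subgroups, and let $L$ be the diagonal subgroup, which here is trivial. $G$ permutes the three points of $\mathbb P^1(\mathbb F_2)$, so $G\cong S_3$ and $\mathbb C[\mathbb P^1(\mathbb F_2)]=1\oplus\mathrm{St}$ with $\mathrm{St}$ irreducible of dimension $2$. This is the representation induced from the trivial representation of the upper triangular group. The group $U$ fixes one point and exchanges the other two, so the space of $U$-invariants has dimension $2$. We started with two letters (two trivial characters of $\mathrm{GL}_1$), glued them, cut again, and found two copies of the pair of letters: one for each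 way of shuffling two letters.

Now repeat this over $\mathbb Z/4$. A point $(x:y)$ is a pair with at least one unit entry, up to the units $\pm1$. There are six points:
$$(1:0),\ (1:1),\ (1:2),\ (1:3)=(3:1),\ (0:1),\ (2:1).$$
The group $U$ acts by $(x:y)\mapsto(x+ty:y)$. It fixes $(1:0)$. It also fixes $(1:2)$, because $(1+2t:2)=(\pm1:2)=(1:2)$. It permutes the four points $(t:1)$ transitively. The diagonal group $L=\{\mathrm{diag}(\pm1,\pm1)\}$ preserves each of these three orbits. So the $U$-invariants of $\pi=\mathbb C[\mathbb P^1(\mathbb Z/4)]$ have dimension $3$, with trivial $L$-action. The shuffle count is lost.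

Replace $\pi^U=e_U\pi$ by $e_Ue_V\pi$: first average over $V$, then over $U$. By symmetry the $V$-orbits are $\{(0:1)\}$, $\{(2:1)\}$ and the set of the four points $(1:t)$. Let $s_U$ be the sum of the four points $(t:1)$ and $s_V$ the sum of the four points $(1:t)$. Then $\pi^V$ has basis $(0:1),(2:1),s_V$, and
$$e_U(0:1)=e_U(2:1)=\tfrac14s_U,\qquad e_U(s_V)=(1:0)+(1:2)+\tfrac24 s_U,$$
since $s_V$ contains two points, $(1:1)$ and $(1:3)=(3:1)$, of the big $U$-orbit. So $e_Ue_V\pi$ has dimension $2$. The shuffle count is back.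

We also see what was removed. Functions that are constant on the fibers $\{(1:0),(1:2)\}$, $\{(1:1),(1:3)\}$, $\{(0:1),(2:1)\}$ of reduction modulo $2$ form a submodule $1\oplus\mathrm{St}$. Both $s_U$ and $(1:0)+(1:2)$ lie in it. Hence $e_Ue_V$ kills the invariant complement $W'$ of dimension $3$.

Does the operation $e_Ue_V$ restore the shuffle rule for all $n$, all levels, and all representations? That is the subject of these notes. The problem is from Tyrone Crisp, Ehud Meir and Uri Onn, "An inductive approach to representations of general linear groups over compact discrete valuation rings", arXiv:2005.05553 (2020), where a positive answer is conjectured. We prove that the conjecture is true.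

## 2. The graded ring $R^{\mathfrak o}$ and the Hopf axiom

Let $\mathfrak o$ be a complete discrete valuation ring with maximal ideal $\mathfrak p=(\varpi)$ and finite residue field $\Bbbk$. Put $\mathfrak o_\ell=\mathfrak o/\mathfrak p^\ell$ and $G_n^\ell=\mathrm{GL}_n(\mathfrak o_\ell)$. Let $U^\ell_{m,n}\subset G^\ell_{m+n}$ be the group of block upper unitriangular matrices with blocks of sizes $m,n$, and let $V^\ell_{m,n}$ be its transpose; $G_m^\ell\times G_n^\ell$ is embedded block-diagonally.

Let $\mathrm{Rep}(\mathrm{GL}_n(\mathfrak o))$ be the category of finite-dimensional smooth complex representations. Each of them factors through some $G_n^\ell$, and $\mathrm{Rep}(\mathrm{GL}_n(\mathfrak o))$ is the direct limit of the $\mathrm{Rep}(G_n^\ell)$ along inflation. Let $R_n^{\mathfrak o,\ell}$ be the Grothendieck group of $\mathrm{Rep}(G^\ell_n)$, the free abelian group on the irreducible representations; set $R_0^{\mathfrak o,\ell}=\mathbb Z$ and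
$$R^{\mathfrak o}=\bigoplus_{n\ge0}R_n^{\mathfrak o}=\varinjlim_\ell\bigoplus_{n\ge0}R_n^{\mathfrak o,\ell}.$$
For $\rho\in R_m^{\mathfrak o,\ell}$, $\sigma\in R_n^{\mathfrak o,\ell}$ put
$$\rho\cdot_\ell\sigma=\mathbb CG^\ell_{m+n}\,e_{U^\ell_{m,n}}e_{V^\ell_{m,n}}\otimes_{\mathbb C(G_m^\ell\times G_n^\ell)}(\rho\times\sigma),\tag{2.1}$$
and for $\chi\in R_n^{\mathfrak o,\ell}$ put
$$\Delta_\ell(\chi)=\bigoplus_{0\le m\le n}e_{U^\ell_{m,n-m}}e_{V^\ell_{m,n-m}}\mathbb CG_n^\ell\otimes_{\mathbb CG_n^\ell}\chi\ \in\ \bigoplus_mR^{\mathfrak o,\ell}_m\otimes R_{n-m}^{\mathfrak o,\ell}.\tag{2.2}$$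
The $m$-th summand is the space $e_Ue_V\chi$ as a representation of $G^\ell_m\times G^\ell_{n-m}$. These maps are compatible with the inclusions as $\ell$ varies, and they define an associative multiplication and a coassociative comultiplication $\Delta$ on $R^{\mathfrak o}$.

**Definition (PSH-algebra, Zelevinsky).** A PSH-algebra is a graded connected Hopf algebra $A=\bigoplus_{n\ge0}A_n$ over $\mathbb Z$ with $A_0=\mathbb Z$, together with a distinguished $\mathbb Z$-basis of homogeneous elements (here: the classes of irreducible representations), such that multiplication, comultiplication, unit and counit have nonnegative structure constants (positivity) and, for the inner product making the basis orthonormal, multiplication and comultiplication are adjoint to each other, and so are unit and counit (self-adjointness).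

We take the following as known, as the statement of the problem does: the operations on $R^{\mathfrak o}$ satisfy all PSH axioms except possibly the *Hopf axiom*
$$\Delta(xy)=\Delta(x)\Delta(y),\qquad\text{where }(a\otimes b)(c\otimes d)=ac\otimes bd.\tag{2.3}$$

**Example.** Let $\chi_1,\chi_2$ be characters of $\mathrm{GL}_1(\mathfrak o_\ell)$. Then $\Delta(\chi_i)=\chi_i\otimes1+1\otimes\chi_i$, and (2.3) says that the bidegree $(1,1)$ part of $\Delta(\chi_1\chi_2)$ is $\chi_1\otimes\chi_2+\chi_2\otimes\chi_1$, at every level. For $\mathfrak o_1=\mathbb F_2$ we compute $1\cdot1=\mathbb CG\,e_Ue_V$ directly. An irreducible $\pi$ occurs in it with multiplicity $\operatorname{rank}(e_Ue_V|_\pi)$. This is $1$ for the trivial representation and $0$ for $\mathrm{sgn}$, since $e_V$ kills it. On $\mathrm{St}$ it is $1$, since there $e_U,e_V$ are orthogonal projections onto two distinct non-orthogonal lines. So $1\cdot1=1+\mathrm{St}$, and the $(1,1)$ part of $\Delta(1\cdot 1)$ has rank $1+1=2$, as it must. By compatibility $1\cdot_\ell1$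 is the inflation of $1+\mathrm{St}$ for every $\ell$ when $\Bbbk=\mathbb F_2$.

## 3. Clifford theory leads from free modules to additive categories

At level $\ell=1$ everything can be derived from Zelevinsky's theorem (Section 6). So one would try induction on $\ell$: restrict a representation of $G_n^\ell$ to the abelian normal subgroup $N=1+\varpi^{\ell-1}M_n(\mathfrak o_\ell)$, $\ell\ge2$, and use Clifford theory. Let us do this for $G=\mathrm{GL}_2(\mathbb Z/4)$ and $N=1+2M_2(\mathbb Z/4)$.

The characters of $N$ are $\theta_D(1+2x)=(-1)^{\mathrm{tr}(Dx)}$ with $D\in M_2(\mathbb F_2)$. Conjugating by $g$ replaces $D$ by $gDg^{-1}$, so the stabilizer of $\theta_D$ is the preimage of the centralizer of $D$ in $\mathrm{GL}_2(\mathbb F_2)$. Let $\varepsilon$ be the nontrivial character of $(\mathbb Z/4)^\times=\{\pm1\}$ and consider $1\cdot\varepsilon$. The relevant character of $N$ turns out to be $\theta_D$ with $D=\mathrm{diag}(0,1)$. Its stabilizer is $N$ itself, because only the identity of $\mathrm{GL}_2(\mathbb F_2)$ commutes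 with $D$. The roles of $U,L,V$ are now played by $U\cap N$ of order $2$, $L\subset N$ of order $4$, and $V\cap N$ of order $2$.

This is where induction on $\ell$ stops. The triple $(U\cap N,L,V\cap N)$ is not the triple of upper unipotent, diagonal and lower unipotent matrices in $\mathrm{GL}_2(R)$ for any ring $R$: such an $R$ would have two elements, so $R=\mathbb F_2$ and the diagonal group would be trivial. An induction hypothesis about general linear groups over rings $\mathfrak o_{\ell'}$ says nothing here.

However, $N$ is the automorphism group of a direct sum in another category. Take as objects the free modules of rank one decorated with a character of $1+2\mathbb Z/4$, and allow only morphisms respecting the decorations in a suitable sense. Two differently decorated copies of $\mathbb Z/4$ become non-isomorphic, with $2\mathbb Z/4$ as the group of morphisms between them, and the automorphism group of their sum is exactly $N$ (Section 8). So we generalize the statement until it is stable under this operation.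

**Definition ($p$-finite category).** Fix a prime $p$. A *$p$-finite category* is an essentially small additive category $\mathcal C$ in which idempotents split and all Hom groups are finite $p$-groups.

Here "idempotents split" means that $e=e^2\in\mathrm{End}(N)$ gives a decomposition $N=eN\oplus(1-e)N$. Endomorphism rings are finite, so those of indecomposables are local, and the Krull–Schmidt theorem holds: decompositions into indecomposables are unique up to isomorphism and order. In particular one may cancel summands.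

For an object $M$ let $G_M=\mathrm{Aut}(M)$. For $M=M_1\oplus M_2$ put
$$U=1+\mathrm{Hom}(M_2,M_1),\quad V=1+\mathrm{Hom}(M_1,M_2),\quad L=G_{M_1}\times G_{M_2}\subset G=G_M,$$
that is, block unitriangular and block diagonal matrices. $L$ normalizes $U$ and $V$, so $e_U,e_V$ commute with $\mathbb CL$. Put
$$i_{M_1,M_2}(\rho)=\mathbb CG\,e_Ue_V\otimes_{\mathbb CL}\rho,\qquad r_{M_1,M_2}(\pi)=e_Ue_V\mathbb CG\otimes_{\mathbb CG}\pi=e_Ue_V\pi.\tag{3.1}$$
Let $R(\mathcal C)=\bigoplus_{[M]}R(G_M)$, where $R(G_M)$ is the Grothendieck group of representations and $[M]$ runs over isomorphism classes. This is canonical because inner automorphisms act trivially on $R(G_M)$. For $x\in R(G_{M_1})$, $y\in R(G_{M_2})$ let $x\cdot y=i_{M_1,M_2}(x\otimes y)$. For $z\in R(G_M)$ let $\Delta(z)=\sum r_{M_1,M_2}(z)$ over the finitely many pairs $([M_1],[M_2])$ with $M_1\oplus M_2\cong M$. The inner product makes the irreducibles orthonormal.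

**Example.** Free $\mathfrak o_\ell$-modules of finite rank form a $p$-finite category with $p=\mathrm{char}\,\Bbbk$, and $R(\mathcal C)$ is exactly $(\bigoplus_nR_n^{\mathfrak o,\ell},\cdot_\ell,\Delta_\ell)$.

**Example.** Finite abelian $2$-groups form a $2$-finite category. For $M_1=\mathbb Z/4$, $M_2=\mathbb Z/2$ each of $U=\langle u\rangle$, $V=\langle v\rangle$ and $L=\langle l\rangle$ has order $2$, where $l$ is $-1$ on $\mathbb Z/4$. The composite $\mathbb Z/4\to\mathbb Z/2\to\mathbb Z/4$ of the nonzero maps is multiplication by $2$, and the other composite is $0$; from this $(uv)^2=l$. So $G_M$, of order $8$, is dihedral, and $l$ is central. For trivial $x,y$ only representations with $l=1$ can occur in $x\cdot y$. They are characters of $\langle u,v\rangle/\langle l\rangle$, and $e_Ue_V$ is nonzero only on the trivial one. So $x\cdot y$ is the trivial representation. If $x$ is the sign character of $\mathrm{Aut}(\mathbb Z/4)$, then $x\cdot y$ is the $2$-dimensional representation, on which $u,v$ are reflections in axes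 at $45^\circ$ and $e_Ue_V$ has rank $1$.

**Theorem 1.** *For every $p$-finite category $\mathcal C$ and all $x,y\in R(\mathcal C)$: $\Delta(xy)=\Delta(x)\Delta(y)$.*

**Theorem 2 (the conjecture).** *$R^{\mathfrak o}$ is a PSH-algebra.*

Theorem 1 implies Theorem 2. Any two elements of $R^{\mathfrak o}$ come from a common level $\ell$, and the operations are compatible with the inclusions, so Theorem 1 for free $\mathfrak o_\ell$-modules gives (2.3). The other axioms are known, and a graded connected bialgebra automatically has an antipode.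

The rest of these notes proves Theorem 1.

## 4. Adjunction, and two tools from finite groups

For a finite group $G$ let $*$ be the involution $(\sum a_gg)^*=\sum\bar a_gg^{-1}$ of $\mathbb CG$. Using unitary irreducible representations, $\mathbb CG$ is a product of matrix algebras in which $*$ is the conjugate transpose. The $e_H$ are self-adjoint. We need two facts:
$$\mathbb CG\,x=\mathbb CG\,x^*x,\tag{4.1}$$
$$azz^*=0\ \Rightarrow\ az=0.\tag{4.2}$$
For (4.1), in a matrix algebra $\mathbb M$ one has $\mathbb Mx=\{y:\ker x\subset\ker y\}$ and $\ker x^*x=\ker x$. For (4.2), $azz^*=0$ gives $(az)(az)^*=azz^*a^*=0$, hence $az=0$.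

**Lemma 4.1 (adjunction).** *For $x,y,z\in R(\mathcal C)$: $\langle xy,z\rangle=\langle x\otimes y,\Delta z\rangle$.*

*Proof.* The point is that $r$ is defined by $e_Ue_V$ whereas Frobenius reciprocity produces $e_Ve_U$. Fix $M=M_1\oplus M_2$ and put $X=e_Ue_V\in\mathbb CG$. Let $e=e^2=e^*$ be the unique self-adjoint idempotent with $\mathbb CGX=\mathbb CGe$ (in each matrix block, the orthogonal projection onto $(\ker X)^\perp$). For $l\in L$ the self-adjoint idempotent $lel^{-1}$ generates
$$\mathbb CG\,lel^{-1}=\mathbb CG\,el^{-1}=\mathbb CG\,Xl^{-1}=\mathbb CG\,lXl^{-1}=\mathbb CG\,X,$$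
so $lel^{-1}=e$ by uniqueness: $e$ commutes with $L$. Therefore
$$\mathrm{Hom}_G(\mathbb CGX\otimes_{\mathbb CL}\rho,\pi)=\mathrm{Hom}_L(\rho,\mathrm{Hom}_G(\mathbb CGe,\pi))=\mathrm{Hom}_L(\rho,e\pi).$$
For unitary $\pi$ we have $e\pi=(\ker X)^\perp=X^*\pi=e_Ve_U\pi$. The $L$-map $e_U:e_Ve_U\pi\to e_Ue_V\pi$ has image $e_Ue_Ve_U\pi=XX^*\pi=X\pi=e_Ue_V\pi$. It is injective, since $XX^*v=0$ implies $X^*v=0$. So $e\pi\cong r(\pi)$ as $L$-representations, and $\dim\mathrm{Hom}_G(i(\rho),\pi)=\dim\mathrm{Hom}_L(\rho,r(\pi))$. $\square$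

**Lemma 4.2 (transfer).** *Let $\Phi$ be a linear bijection between two structures $R(\mathcal C)$, $R(\mathcal D)$, or between substructures closed under $\cdot$ and $\Delta$ and spanned by irreducibles, which maps irreducibles bijectively to irreducibles. Then $\Phi$ commutes with products if and only if it commutes with $\Delta$.*

*Proof.* $\Phi$ is an isometry. By Lemma 4.1, $\langle\Phi(xy),\Phi(z)\rangle=\langle xy,z\rangle=\langle\Phi x\otimes\Phi y,(\Phi\otimes\Phi)\Delta z\rangle$, while $\langle\Phi(x)\Phi(y),\Phi(z)\rangle=\langle\Phi x\otimes\Phi y,\Delta\Phi z\rangle$. The left sides agree for all $x,y,z$ if and only if the right sides do. $\square$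

**Lemma 4.3.** *Let $Q$ be a finite group with Sylow $p$-subgroup $S$, and let $\alpha\in H^2(Q,\mathbb C^\times)$ have $p$-power order with $\alpha|_S=0$. Then $\alpha=0$.*

*Proof.* $[Q:S]\,\alpha=\mathrm{cores}(\mathrm{res}\,\alpha)=0$, and $[Q:S]$ is prime to $p$. $\square$

## 5. Triples $(\mathcal C,I,\Theta)$

After one Clifford step one has a category and also a normal subgroup that acts by a prescribed character. We build this into the statement.

An *ideal* $I$ of $\mathcal C$ consists of subgroups $I(N,Q)\subset\mathrm{Hom}(N,Q)$ stable under composition with arbitrary morphisms on both sides; write $I(M)=I(M,M)$. The *radical* $\mathrm{rad}$ is the ideal for which $\mathrm{rad}(M)$ is the Jacobson radical of $\mathrm{End}(M)$. Between non-isomorphic indecomposables all morphisms are radical. If $I\subset\mathrm{rad}$, then $I(M)$ is nilpotent because $\mathrm{End}(M)$ is finite, and $1+I(M)$ is a normal $p$-subgroup of $G_M$.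

**Definition (datum).** A *datum* $(\mathcal C,I,\Theta)$ consists of a $p$-finite category $\mathcal C$, an ideal $I\subset\mathrm{rad}$, and homomorphisms $\Theta_M:1+I(M)\to\mathbb C^\times$ with
$$\Theta_M(1+fg)=\Theta_N(1+gf)\qquad(f:N\to M,\ g:M\to N,\ f\in I\text{ or }g\in I).\tag{5.1}$$

**Example.** Let $\mathcal C$ be the category of free $\mathbb Z/4$-modules, $I=2\,\mathrm{Hom}$, $\Theta_M(1+2x)=(-1)^{\mathrm{tr}\,x}$. Then (5.1) is $\mathrm{tr}(f'g)=\mathrm{tr}(gf')$ modulo $2$.

**Lemma 5.1.** *$\Theta_M$ is $G_M$-invariant and compatible with isomorphisms. $\Theta_{M\oplus N}$ is trivial on $1+I(N,M)$ and $1+I(M,N)$ and restricts to $\Theta_M\times\Theta_N$ on block diagonal elements.*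

*Proof.* By (5.1) for $gx$ and $g^{-1}$ we get $\Theta(1+gx\cdot g^{-1})=\Theta(1+g^{-1}\cdot gx)=\Theta(1+x)$. With $\iota,\mathrm{pr}$ the inclusions and projections of the sum, $\Theta(1+\iota_Mx\,\mathrm{pr}_N)=\Theta_N(1+\mathrm{pr}_N\iota_Mx)=1$; the other block is the same with $M,N$ exchanged. Finally $\Theta(1+\iota_Mx\,\mathrm{pr}_M)=\Theta_M(1+x)$, and similarly for $N$. $\square$

Let $R_\Theta(G_M)$ be the Grothendieck group of the representations on which $1+I(M)$ acts by the scalars $\Theta_M$, and let $R(\mathcal C,I,\Theta)=\bigoplus_{[M]}R_\Theta(G_M)\subset R(\mathcal C)$.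

**Factorization.** For $M=M_1\oplus M_2$ and any ideal $I\subset\mathrm{rad}$, the group $N=1+I(M)$ is uniquely $N_UN_LN_V$ with $N_U=N\cap U$, $N_L=N\cap L$, $N_V=N\cap V$:
$$\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}1&bd^{-1}\\0&1\end{pmatrix}\begin{pmatrix}a-bd^{-1}c&0\\0&d\end{pmatrix}\begin{pmatrix}1&0\\d^{-1}c&1\end{pmatrix}.\tag{5.2}$$
Let $\theta$ be a character of $N$ trivial on $N_U$ and $N_V$, let $\theta_L=\theta|_{N_L}$, and let $e_\theta=|N|^{-1}\sum_n\theta(n)^{-1}n$, $e_{\theta_L}$ similarly. Then $e_\theta=e_{N_U}e_{\theta_L}e_{N_V}$. Since $e_V$ commutes with $\mathbb CL$, $e_Ue_{N_U}=e_U$ and $e_{N_V}e_V=e_V$,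
$$e_Ue_Ve_{\theta_L}=e_Ue_{\theta_L}e_V=e_U\,e_\theta\,e_V.\tag{5.3}$$

**Closure.** We check that $R(\mathcal C,I,\Theta)$ is stable under both operations. For $\theta=\Theta_M$ the idempotent $e_\theta$ is central in $\mathbb CG$ by invariance. If $N_L$ acts on $\rho$ by $\Theta_{M_1}\times\Theta_{M_2}=\theta_L$, then $e_{\theta_L}$ is central in $\mathbb CL$ and acts as $1$ on $\rho$, so $i(\rho)=\mathbb CGe_Ue_Ve_{\theta_L}\otimes_{\mathbb CL}\rho=e_\theta\,\mathbb CGe_Ue_V\otimes_{\mathbb CL}\rho$, which lies in $R_\Theta(G)$. And if $1+I(M)$ acts on $\pi$ by $\Theta_M$, then $N_L$ acts on $e_Ue_V\pi$ by $\Theta_{M_1}\times\Theta_{M_2}$.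

**Claim H.** *For every datum $(\mathcal C,I,\Theta)$ and $M=M_1\oplus M_2$: $\Delta(xy)=\Delta(x)\Delta(y)$ for $x\in R_\Theta(G_{M_1})$, $y\in R_\Theta(G_{M_2})$.*

For $I=0$ this is Theorem 1. The proof is by induction on the number $|\mathrm{End}(M)/I(M)|$, over all data at once. For $M=0$ it is trivial. Only direct summands of $M$ occur in the claim, so we may assume $\mathcal C=\mathrm{add}(M)$, the category of direct summands of the $M^r$, with $M\ne0$. Put $E=\mathrm{End}(M)$. Ideals of $\mathcal C$ correspond to two-sided ideals of $E$ via $I\mapsto I(M)$. Let $A_i$ be the indecomposables up to isomorphism and $k_i=\mathrm{End}(A_i)/\mathrm{rad}$, a finite division ring of characteristic $p$, hence a field. For $P\cong\bigoplus A_i^{n_i}$ we have $\mathrm{End}(P)/\mathrm{rad}=\prod M_{n_i}(k_i)$; write $n_i=n_i(P)$.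

If $I=\mathrm{rad}$, Section 6 proves the claim directly. If $I\ne\mathrm{rad}$, we enlarge $I$ minimally to $I'$ and study a pairing on $I'/I$ (Section 7). It is either trivial (Section 8) or nondegenerate (Section 9), and in both cases we transfer the claim to a datum with a smaller quotient.

## 6. The case $I=\mathrm{rad}$

The aim is to twist away $\Theta$, so that only general linear groups over finite fields remain, and then to compare with Harish-Chandra induction.

### 6.1 Extending $\Theta$ to a character trivial on unipotents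

**Lemma 6.1.** *Let $I=\mathrm{rad}$. For each $P$ there is a unique linear character $\hat\Theta_P$ of $G_P$ of $p$-power order, extending $\Theta_P$, and trivial on $1+\mathrm{Hom}(P_2,P_1)$ for every decomposition $P=P_1\oplus P_2$. Moreover $\hat\Theta_{P_1\oplus P_2}|_{G_{P_1}\times G_{P_2}}=\hat\Theta_{P_1}\times\hat\Theta_{P_2}$.*

In the example of Section 5, $\hat\Theta_P=\varepsilon\circ\det$, because $\det(1+2x)=1+2\,\mathrm{tr}\,x$.

*Proof.* **Step 1.** *We find some extension of $\Theta_P$, by reducing to a Sylow subgroup.* Let $Q=G_P/(1+\mathrm{rad}(P))=\prod\mathrm{GL}_{n_i}(k_i)$. Choose a section $s:Q\to G_P$ with $s(1)=1$ and write $s(q)s(q')=n(q,q')s(qq')$. Comparing the two ways to bracket $s(q)s(q')s(q'')$, and using the invariance of $\Theta_P$, one sees that $\alpha(q,q')=\Theta_P(n(q,q'))$ is a $2$-cocycle. If $\alpha(q,q')=\mu(q)\mu(q')/\mu(qq')$, then $n\,s(q)\mapsto\Theta_P(n)\mu(q)$ is a character extending $\Theta_P$: indeed $ns(q)\,n's(q')=n\cdot s(q)n's(q)^{-1}\cdot n(q,q')\,s(qq')$. Conversely,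 an extension of $\Theta_P$ to the preimage of a subgroup $S\subset Q$ trivializes $\alpha|_S$: let $\mu$ be the extension composed with $s$. The values of $\alpha$ are $p$-power roots of unity, so $[\alpha]$ has $p$-power order, and by Lemma 4.3 it suffices to extend $\Theta_P$ to the preimage of a Sylow $p$-subgroup.

Write $P=\bigoplus_aB_a$ as an ordered sum of indecomposables and let $\mathcal U\subset G_P$ be the upper unitriangular subgroup. Its image in $Q$ is a product of full unitriangular groups, hence a Sylow $p$-subgroup, with preimage $(1+\mathrm{rad}(P))\,\mathcal U$. Put $nu\mapsto\Theta_P(n)$. This is well defined, because $(1+\mathrm{rad}(P))\cap\mathcal U$ is generated by elements $1+\iota_ax\,\mathrm{pr}_b$ with $a<b$, $x\in\mathrm{rad}(B_b,B_a)$, on which $\Theta_P$ is trivial by (5.1). It is a character, since $nu\,n'u'=n(un'u^{-1})uu'$ and $\Theta_P$ is invariant. So an extension to $G_P$ exists. Let $\hat\Theta$ be its $p$-part; it still extends $\Theta_P$, since the prime-to-$p$ part is trivial on the $p$-group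 $1+\mathrm{rad}(P)$.

**Step 2.** *We make $\hat\Theta$ trivial on unipotents.* Let $U=1+\mathrm{Hom}(P_2,P_1)$, with $a_i=n_i(P_1)$, $b_i=n_i(P_2)$. By Lemma 5.1 $\hat\Theta|_U$ is trivial on $1+\mathrm{rad}(P_2,P_1)$, so it is an additive character of $\prod_i\mathrm{Hom}(k_i^{b_i},k_i^{a_i})$. It is $L$-invariant, and $L$ acts through all of $\prod_i\mathrm{GL}_{a_i}(k_i)\times\mathrm{GL}_{b_i}(k_i)$, since units lift modulo the radical. Consider a factor with $a_i,b_i\ge1$.

If $|k_i|\ge3$, take a scalar $\lambda\ne0,1$: invariance gives $\hat\Theta((\lambda-1)x)=1$ for all $x$, so $\hat\Theta$ is trivial on this factor.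

If $k_i=\mathbb F_2$ and $\max(a_i,b_i)\ge2$, it is trivial because $\mathrm{GL}_m(\mathbb F_2)$ with $m\ge2$ has no nonzero fixed vector in $\mathbb F_2^m$ or its dual.

There remains $k_i=\mathbb F_2$, $a_i=b_i=1$, so $p=2$ and $n_i(P)=2$. The value on the nonzero element is $\hat\Theta(1+\iota_1\varphi\,\mathrm{pr}_2)=\pm1$, where $P=B_1\oplus B_2\oplus P'$ with $B_j\cong A_i$, and $\varphi:B_2\to B_1$ is an isomorphism. All such $(B_1,B_2,P',\varphi)$ are conjugate under $G_P$. Given a second one, marked by tildes, let $g$ be an isomorphism $\psi:B_2\to\tilde B_2$ on $B_2$, let it be $\tilde\varphi\psi\varphi^{-1}$ on $B_1$, and let it be any isomorphism $P'\cong\tilde P'$ (Krull–Schmidt) on $P'$. Then $g\,\iota_1\varphi\,\mathrm{pr}_2\,g^{-1}=\tilde\iota_1\tilde\varphi\psi\varphi^{-1}\varphi\psi^{-1}\widetilde{\mathrm{pr}}_2=\tilde\iota_1\tilde\varphi\,\widetilde{\mathrm{pr}}_2$. So the sign $s_i$ depends only on $i$ and $P$. For each $i$ with $s_i=-1$ multiply $\hat\Theta$ by $\mathrm{sgn}$ of the factor $\mathrm{GL}_2(\mathbb F_2)\cong S_3$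 of $Q$. It has order $2=p$, is trivial on $1+\mathrm{rad}(P)$, equals $-1$ on transvections, and does not affect the other factors. Now $\hat\Theta$ has all required properties.

**Step 3.** *Uniqueness and restriction.* Two choices differ by a character of $Q$ of $p$-power order, trivial on all elementary transvections. These generate the groups $\mathrm{SL}_{n_i}(k_i)$, so it factors through $\prod k_i^\times$, of order prime to $p$, and is trivial. The restriction of $\hat\Theta_{P_1\oplus P_2}$ to $G_{P_1}$ extends $\Theta_{P_1}$, has $p$-power order, and is trivial on $1+\mathrm{Hom}(Q',Q'')\subset1+\mathrm{Hom}(Q'\oplus P_2,Q'')$ when $P_1=Q''\oplus Q'$. By uniqueness it is $\hat\Theta_{P_1}$; likewise for $P_2$. $\square$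

The correction in Step 2 is needed. For $P=\mathbb F_2^2$ and trivial $\Theta$, both $1$ and $\mathrm{sgn}$ are extensions of $2$-power order, and only $1$ is trivial on transvections.

**Reduction to finite fields.** By the lemma, $\rho\mapsto\hat\Theta_P\otimes\rho$ is a bijection $\mathrm{Irr}(\mathrm{Aut}_{\mathcal C/\mathrm{rad}}P)\to\mathrm{Irr}_\Theta(G_P)$. Since $\hat\Theta_P$ is trivial on $U$ and $V$, the elements $e_U,e_V$ act on $\hat\Theta_P\otimes\rho$ as $1\otimes e_{\bar U}$, $1\otimes e_{\bar V}$, where $\bar U,\bar V$ are the images, which are the groups $U,V$ for $\mathcal C/\mathrm{rad}$. As $\hat\Theta_P|_L=\hat\Theta_{P_1}\times\hat\Theta_{P_2}$, the bijection commutes with $\Delta$, hence with products (Lemma 4.2). Now $\mathcal C/\mathrm{rad}\simeq\prod_i\mathrm{Vect}_{k_i}$ (finite-dimensional vector spaces), and all groups and idempotents are products over $i$, so $R(\mathcal C/\mathrm{rad})=\bigotimes_iR(k_i)$ with $R(k)=\bigoplus_nR(\mathrm{GL}_n(k))$. A tensor product of bialgebras is a bialgebra,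 so it remains to treat $R(k)$.

### 6.2 $e_Ue_V$ over a finite field

By Zelevinsky (LNM 869, §9), $\bigoplus_nR(\mathrm{GL}_n(k))$ is a Hopf algebra for Harish-Chandra induction as product and $\Delta^{HC}(\pi)=\sum_m\pi^{U_{m,n-m}}$ as coproduct. By the following proposition $r(\pi)=e_U(\pi^V)=\pi^U$, so $\Delta=\Delta^{HC}$. The products agree because each is adjoint to the coproduct. So the proposition finishes the case $I=\mathrm{rad}$.

**Proposition 6.2** (a case of Howlett–Lehrer, J. Algebra 165 (1994)). *For $G=\mathrm{GL}_{a+b}(k)$, $U=U_{a,b}$, $V=V_{a,b}$ and every representation $\pi$ of $G$, the maps $e_V:\pi^U\to\pi^V$ and $e_U:\pi^V\to\pi^U$ are bijective.*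

*Proof.* We may assume $a,b\ge1$. The block swap conjugates $V_{a,b}$ to $U_{b,a}$ and $U_{a,b}$ to $V_{b,a}$. So it suffices to show that $e_V:\pi^U\to\pi^V$ is injective for all $(a,b)$: then both maps are injective, and the dimensions agree. Call an irreducible $\sigma$ of $\mathrm{GL}_m(k)$, $m\ge1$, *cuspidal* if $\sigma^{U_{m',m-m'}}=0$ for $0<m'<m$. Write $\pi^U[\sigma]$ for the $\sigma$-isotypic part under $L$.

**Step 1.** *We show that $e_V$ is injective on $\pi^U[\sigma]$ when $\sigma=\sigma_1\otimes\sigma_2$ with cuspidal $\sigma_1,\sigma_2$.* Take $\pi$ irreducible. Let $B=LU$. By Zelevinsky's theorem $\Delta^{HC}(\sigma_1\sigma_2)=(\sigma_1\otimes1+1\otimes\sigma_1)(\sigma_2\otimes1+1\otimes\sigma_2)$. Its bidegree $(a,b)$ part is $\sigma_1\otimes\sigma_2$, plus $\sigma_2\otimes\sigma_1$ if $a=b$. So $\dim\mathrm{End}_G(\mathrm{Ind}_B^G\sigma)=\langle\sigma,(\mathrm{Ind}_B^G\sigma)^U\rangle$ is $1$ if $\sigma_1\not\cong\sigma_2$ (in particular if $a\ne b$) and $2$ if $\sigma_1\cong\sigma_2$. Hence $\mathrm{Ind}_B^G\sigma$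 has one, respectively two, irreducible constituents, each with multiplicity $1$. By Frobenius reciprocity $\pi^U[\sigma]\ne0$ exactly for these constituents $\pi$, and then $\sigma$ has multiplicity $1$ in $\pi^U$.

Let $\varepsilon_\sigma\in\mathbb CL$ be the central idempotent of $\sigma$. The product map $V\times U\times L\to G$ is injective, so the coefficient of $1$ in $e_Ve_U\varepsilon_\sigma$ is $\frac1{|U||V|}$ times that in $\varepsilon_\sigma$, which is $(\dim\sigma)^2/|L|\ne0$. Hence $e_Ve_U\varepsilon_\sigma\ne0$, and $e_V\ne0$ on $\pi^U[\sigma]$ for at least one irreducible $\pi$. Its kernel there is $L$-stable and $\pi^U[\sigma]$ is $L$-irreducible, so $e_V$ is injective on it. This settles $\sigma_1\not\cong\sigma_2$.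

Now let $\sigma_1=\sigma_2=\sigma_0$ and $a=b$. Let $w=w^{-1}$ be the block swap, so $wUw^{-1}=V$. Put $X=e_Uwe_U$. Then $e_Ve_U=we_Uwe_U=wX$ and $Xl=(wlw^{-1})X$ for $l\in L$. Let $\pi_1,\pi_2$ be the two constituents. On $\pi_j^U[\sigma]\cong\sigma_0\otimes\sigma_0$ the flip $s$ satisfies the same commutation rule, so by Schur's lemma $X=t_js$ with $t_j\in\mathbb C$. Choose $y\in\mathbb CL$ acting as $s$ on $\sigma$ and as $0$ on all other irreducibles of $L$. The operator $yX$ vanishes on $(1-e_U)\pi$, has image in $\pi^U$, and equals $t_j$ on $\pi_j^U[\sigma]$. So its trace is $t_j\dim\sigma$ on $\pi_j$ and $0$ on the other irreducibles. On the other hand $yX$ is supported on $LUwU$, which does not contain $1$ because $w\notin B$. So its trace on the regular representation is $0$: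
$$t_1\dim\pi_1+t_2\dim\pi_2=0.$$
By the previous paragraph $t_1,t_2$ are not both $0$. Hence both are nonzero, and $e_V=wX$ is injective on each $\pi_j^U[\sigma]$.

**Step 2.** *We extend this to several blocks by exchanging neighbors.* Let $k^{a+b}=V_1\oplus\dots\oplus V_r$, $L'=\prod\mathrm{GL}(V_i)$, and let $\sigma=\bigotimes\sigma_i$ be an irreducible representation of $L'$ with all $\sigma_i$ cuspidal. For a total order $\prec$ on $\{1,\dots,r\}$ let $U_\prec$ be the group of unipotents with off-diagonal entries in $\mathrm{Hom}(V_j,V_i)$, $i\prec j$, and let $X_{ij}=1+\mathrm{Hom}(V_j,V_i)$. Let $\prec'$ arise from $\prec$ by exchanging neighbors $i\prec j$, and put $U_0=U_\prec\cap U_{\prec'}$. This group is normalized by $\mathrm{GL}(V_i\oplus V_j)$, and $U_\prec=U_0X_{ij}$, $U_{\prec'}=U_0X_{ji}$. On $\pi^{U_\prec}=(\pi^{U_0})^{X_{ij}}$ the element $e_{U_{\prec'}}$ acts as $e_{X_{ji}}$. By Step 1 for the $\mathrm{GL}(V_i\oplus V_j)$-module $\pi^{U_0}$, and since $L'$ normalizes $X_{ji}$, it maps $\pi^{U_\prec}[\sigma]$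 injectively into $\pi^{U_{\prec'}}[\sigma]$.

Let $\prec_0,\dots,\prec_N$ be a chain of such exchanges in which each pair is exchanged at most once. The composite on $\pi^{U_{\prec_0}}[\sigma]$ is $e_{X_N}\cdots e_{X_1}$, where $X_l$ is the group $X_{ji}$ of the $l$-th step. It lies in $U_{\prec_N}$, since the pair is not exchanged back. The image lies in $\pi^{U_{\prec_N}}$, so the composite equals $e_{U_{\prec_N}}e_{X_N}\cdots e_{X_1}=e_{U_{\prec_N}}$. Hence $e_{U_{\prec_N}}$ is injective on $\pi^{U_{\prec_0}}[\sigma]$.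

**Step 3.** *We reduce the general case to cuspidals.* Suppose $K=\ker(e_V|_{\pi^U})\ne0$. It is $L$-stable; let $\tau\subset K$ be $L$-irreducible. Choose finest compositions of $a$ and of $b$ such that $\tau$ has nonzero invariants under the corresponding upper unitriangular block group $U_0\subset L$. Let $L'$ be the block diagonal group and $\sigma\subset\tau^{U_0}$ an irreducible $L'$-representation. All its factors are cuspidal, since otherwise a finer composition would work. Let $0\ne v\in\tau^{U_0}[\sigma]$. Then $UU_0=U_\prec$ for the standard order, and $VU_0=U_{\prec'}$, where $\prec'$ puts the blocks of $k^b$ before those of $k^a$ and keeps the order within each. These orders are joined by a chain in which exactly the pairs with one block from $k^a$ and one from $k^b$ are exchanged, once each. By Step 2, $0\ne e_{VU_0}v=e_Ve_{U_0}v=e_Vv=0$, a contradiction. $\square$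

## 7. A pairing on a minimal layer $I'/I$

Assume $I(M)\ne\mathrm{rad}(E)$. Choose an ideal $I'$ with $I\subsetneq I'\subset\mathrm{rad}$ and $I'(M)/I(M)$ a minimal nonzero ideal of $E/I(M)$, and put $J=I'/I$. Since $\mathrm{rad}$ is nilpotent, $\mathrm{rad}\,J\ne J\ne J\,\mathrm{rad}$; by minimality both products are $0$, that is, $\mathrm{rad}\cdot I'+I'\cdot\mathrm{rad}\subset I$. In particular $I'^2\subset I$.

How does $1+I'(M)$ act in a representation on which $1+I(M)$ acts by $\Theta_M$? The answer is governed by commutators, and we express them through $\Theta$. Let $\mathfrak c\supset I'$ be an ideal with $\mathfrak cI'+I'\mathfrak c\subset I$, for example $\mathfrak c=\mathrm{rad}$. For $f\in\mathfrak c(N,Q)$ and $y\in I'(Q,N)$ put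
$$\beta(f,y)=\Theta_Q(1+fy)\,\Theta_N(1+yf)^{-1}.\tag{7.1}$$
If $f$ or $y$ lies in $I$, this is $1$ by (5.1). So $\beta$ measures how far (5.1) fails outside $I$.

**Lemma 7.1.**
(a) *$\beta$ is biadditive and depends only on $f,y$ modulo $I$.*
(b) *$\beta(af,y)=\beta(f,ya)$ and $\beta(fa,y)=\beta(f,ay)$ for all composable morphisms $a$.*
(c) *$c:=\beta|_{I'\times I'}$ satisfies $c(x,y)c(y,x)=1$, and $c(x,x)=1$ for endomorphisms $x$.*
(d) *If $f\in\mathfrak c(P)$, $1+f\in G_P$ and $x\in I'(P)$, then $[1+f,1+x]\in1+I(P)$ and $\Theta_P([1+f,1+x])=\beta(f,x)$, where $[g,h]=ghg^{-1}h^{-1}$.*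

*Proof.* (a) Put $\tilde f=(1+fy)^{-1}f=f(1+yf)^{-1}$; the two expressions agree because $f(1+yf)=(1+fy)f$, and $\tilde f\equiv f$ modulo $I$. From
$$1+fy+fy'=(1+fy)(1+\tilde fy'),\qquad1+yf+y'f=(1+y'\tilde f)(1+yf)$$
we get $\beta(f,y+y')=\beta(f,y)\,\beta(\tilde f,y')$. Similarly put $\tilde y=y(1+fy)^{-1}=(1+yf)^{-1}y\equiv y$ modulo $I$. From
$$1+fy+f'y=(1+f'\tilde y)(1+fy),\qquad1+yf+yf'=(1+yf)(1+\tilde yf')$$
we get $\beta(f+f',y)=\beta(f,y)\,\beta(f',\tilde y)$. Taking $y'\in I$, respectively $f'\in I$, shows independence modulo $I$. Then the tildes can be dropped, and both formulas say biadditivity.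

(b) $\beta(af,y)=\Theta(1+a\cdot fy)/\Theta(1+yaf)$ and $\beta(f,ya)=\Theta(1+fy\cdot a)/\Theta(1+yaf)$ agree by (5.1), since $fy\in I$. Likewise $\beta(fa,y)=\Theta(1+fay)/\Theta(1+yf\cdot a)$ and $\beta(f,ay)=\Theta(1+fay)/\Theta(1+a\cdot yf)$ agree since $yf\in I$.

(c) is immediate from (7.1).

(d) Let $g=1+f$ and $z=xg^{-1}$, so $x=zg$ and $x-z=zf\in I$. Then $g(1+zg)g^{-1}=1+gz$, so $[g,1+x]=(1+gz)(1+zg)^{-1}$. Write
$$1+gz=(1+z)(1+h),\quad h=(1+z)^{-1}fz\in I,\qquad1+zg=(1+h')(1+z),\quad h'=zf(1+z)^{-1}\in I.$$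
Hence $[g,1+x]=(1+z)(1+h)(1+z)^{-1}(1+h')^{-1}\in1+I(P)$. By invariance and (5.1), $\Theta_P$ of this is
$$\frac{\Theta_P(1+h)}{\Theta_P(1+h')}=\frac{\Theta_P(1+fz(1+z)^{-1})}{\Theta_P(1+(1+z)^{-1}zf)}=\beta(f,z(1+z)^{-1})=\beta(f,x),$$
because $z(1+z)^{-1}=(1+z)^{-1}z\equiv z\equiv x$ modulo $I$. $\square$

By (a) and (b), $K(N,Q)=\{x\in I'(N,Q):c(x,\cdot)=1\}$ is an ideal with $I\subset K\subset I'$. By minimality there are two cases: $K=I'$, so $c\equiv1$; or $K=I$, so $c$ is nondegenerate on $J$.

## 8. Trivial pairing: Clifford theory as a change of category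

Throughout this section $c\equiv1$.

### 8.1 The category $\mathcal C'$ of decorated objects

Objects of $\mathcal C'$ are pairs $(N,\theta_N)$ with $\theta_N$ a character of $1+I'(N)$ extending $\Theta_N$. Morphisms $(N,\theta_N)\to(Q,\theta_Q)$ are those $f\in\mathrm{Hom}_{\mathcal C}(N,Q)$ with
$$\theta_Q(1+fx)=\theta_N(1+xf)\qquad\text{for all }x\in I'(Q,N).\tag{8.1}$$

**Example.** Take free $\mathbb Z/4$-modules with $I=0$, $I'=2\,\mathrm{Hom}$; here $c\equiv1$ since $I'^2=0$. Let $\theta_1=1$ and $\theta_2(1+2x)=(-1)^x$ on $\mathbb Z/4$. A morphism $f:(\mathbb Z/4,\theta_1)\to(\mathbb Z/4,\theta_2)$ must satisfy $\theta_2(1+2f)=1$, so $f\in2\mathbb Z/4$. The two objects are not isomorphic.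

**Proposition 8.1.** *$\mathcal C'$ is $p$-finite, and $(\mathcal C',I',\theta)$ is a datum. Direct sums are given by $(N,\theta_N)\oplus(Q,\theta_Q)=(N\oplus Q,\theta)$ with*
$$\theta\begin{pmatrix}a&b\\c&d\end{pmatrix}=\theta_N(a-bd^{-1}c)\,\theta_Q(d).\tag{8.2}$$

*Proof.* *Composition.* For $f:N\to Q$, $g:Q\to R$ and $x\in I'(R,N)$: $\theta_R(1+gfx)=\theta_Q(1+fxg)=\theta_N(1+xgf)$. Identities and zero maps satisfy (8.1).

*Sums.* Let $f,f'$ be morphisms $N\to Q$, $x\in I'(Q,N)$, and $y=x(1+fx)^{-1}=(1+xf)^{-1}x$. Then $1+fx+f'x=(1+fx)(1+(1+fx)^{-1}f'x)$. Conjugating the second factor by $1+fx\in1+I'(Q)$, which does not change $\theta_Q$, gives $\theta_Q(1+(1+fx)^{-1}f'x)=\theta_Q(1+f'y)=\theta_N(1+yf')$. Also $1+xf+xf'=(1+xf)(1+yf')$. So $f+f'$ satisfies (8.1). Hom groups are finite, so closure under sums gives subgroups.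

*$I'$ is an ideal of $\mathcal C'$.* For $x\in I'(N,Q)$, $y\in I'(Q,N)$ the products $xy,yx$ lie in $I$, and $\Theta_Q(1+xy)=\Theta_N(1+yx)$ because $c\equiv1$. So $I'(N,Q)\subset\mathrm{Hom}_{\mathcal C'}$. It is nilpotent on each object, hence lies in the radical of $\mathcal C'$.

*Direct sums.* In terms of (5.2), formula (8.2) reads $\theta(ulv)=\theta_N(l_1)\theta_Q(l_2)$. This function is invariant under left multiplication by upper unipotents and right multiplication by lower unipotents, and multiplicative for left and right multiplication by diagonal elements. Writing $vu'=u''l''v''$ one finds that $\theta(ulv\cdot u'l'v')$ is the product of the values at $l$, $vu'$ and $l'$. So $\theta$ is a homomorphism if and only if $\theta(vu)=1$ for all $v=1+y$, $u=1+x$ with $y\in I'(N,Q)$, $x\in I'(Q,N)$. Now $vu=\begin{pmatrix}1&x\\y&1+yx\end{pmatrix}$ and $1-x(1+yx)^{-1}y=(1+xy)^{-1}$, so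
$$\theta(vu)=\Theta_N(1+xy)^{-1}\,\Theta_Q(1+yx)=1,$$
again by $c\equiv1$. By Lemma 5.1 and (5.2), $\theta$ extends $\Theta_{N\oplus Q}$. Inclusions and projections satisfy (8.1), because by (8.2)
$$\theta\begin{pmatrix}1+x_1&x_2\\0&1\end{pmatrix}=\theta\begin{pmatrix}1+x_1&0\\x_2&1\end{pmatrix}=\theta_N(1+x_1),\qquad\theta\begin{pmatrix}1&0\\x_1&1+x_2\end{pmatrix}=\theta\begin{pmatrix}1&x_1\\0&1+x_2\end{pmatrix}=\theta_Q(1+x_2).$$
So $(N\oplus Q,\theta)$ is a direct sum in $\mathcal C'$.

*Idempotents split.* Let $e=e^2\in\mathrm{End}_{\mathcal C'}(N,\theta_N)$ and $x\in I'(N)$. By (8.1) for $e$, $\theta_N(1+e\cdot x(1-e))=\theta_N(1+x(1-e)e)=1$ and $\theta_N(1+(1-e)x\cdot e)=\theta_N(1+e(1-e)x)=1$. So $\theta_N$ is trivial on both unipotent parts for $N=eN\oplus(1-e)N$. By (5.2) it is given by (8.2) in terms of its restrictions to the diagonal blocks, so $e$ splits in $\mathcal C'$.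

Finally, (5.1) for $(\mathcal C',I',\theta)$ is the definition (8.1) of morphisms. $\square$

An automorphism $g$ of $N$ in $\mathcal C$ is a morphism $(N,\theta)\to(N,\theta')$ if and only if $\theta'(1+gx'g^{-1})=\theta(1+x')$ for all $x'\in I'(N)$ (put $x=x'g^{-1}$ in (8.1)). So
$$\mathrm{Aut}_{\mathcal C'}(N,\theta_N)=\mathrm{Stab}_{G_N}(\theta_N),\tag{8.3}$$
and the isomorphism classes of $\mathcal C'$ over $[N]$ are the $G_N$-orbits of the $\theta_N$. By Lemma 7.1(d) and $c\equiv1$, in representations belonging to $R_\Theta(G_N)$ the normal subgroup $1+I'(N)$ acts through an abelian quotient, so by characters extending $\Theta_N$. Clifford theory says that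
$$\Phi(\rho)=\mathrm{Ind}_{\mathrm{Stab}(\theta_N)}^{G_N}\rho$$
defines a bijection of irreducibles $\Phi:R(\mathcal C',I',\theta)\to R(\mathcal C,I,\Theta)$.

### 8.2 $\Phi$ respects products and coproducts

**Proposition 8.2.** *$\Phi(\rho_1)\Phi(\rho_2)=\Phi(\rho_1\rho_2)$, and $\Phi$ commutes with $\Delta$.*

*Proof.* The second statement follows from the first by Lemma 4.2. The first is proved by inserting the idempotent $e_\theta$ between $e_U$ and $e_V$. Let $(M,\theta)=(M_1,\theta_1)\oplus(M_2,\theta_2)$, $N=1+I'(M)$, $\theta_L=\theta_1\times\theta_2$, $G_1=\mathrm{Stab}_G(\theta)$, and $U_1=U\cap G_1$, $V_1=V\cap G_1$, $L_1=L\cap G_1$. As inclusions and projections lie in $\mathcal C'$, (8.3) shows that $U_1,V_1,L_1$ are the groups $U,V,L$ for $\mathcal C'$. Note $N\subset G_1$.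

*Compressing by $e_\theta$.* For $g\in G$, $e_\theta ge_\theta=g\,(g^{-1}e_\theta g)\,e_\theta$ is $0$ if $g\notin G_1$ and $ge_\theta$ if $g\in G_1$, since idempotents of different characters of $N$ are orthogonal. Hence
$$e_\theta e_Ue_\theta=\tfrac{|U_1|}{|U|}e_{U_1}e_\theta,\qquad e_\theta e_Ve_\theta=\tfrac{|V_1|}{|V|}e_{V_1}e_\theta.\tag{8.4}$$

*Inserting $e_\theta$.* Let $\rho$ be a representation of $L_1$ on which $N_L$ acts by $\theta_L$. The idempotent $e_{\theta_L}$ is central in $\mathbb CL_1$ and acts as $1$ on $\rho$. So by (5.3), applied to the ideal $I'$,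
$$i(\mathrm{Ind}_{L_1}^L\rho)=\mathbb CGe_Ue_V\otimes_{\mathbb CL_1}\rho=\mathbb CGe_Ue_Ve_{\theta_L}\otimes_{\mathbb CL_1}\rho=\mathbb CGe_Ue_\theta e_V\otimes_{\mathbb CL_1}\rho.$$

*Replacing $U$ by $U_1$.* By (4.1) with $x=e_Ue_\theta$ and (8.4), $\mathbb CGe_Ue_\theta=\mathbb CGe_\theta e_Ue_\theta=\mathbb CGe_{U_1}e_\theta$. So $\mathbb CGe_Ue_\theta e_V=\mathbb CGe_{U_1}e_\theta e_V$.

*Replacing $V$ by $V_1$.* Right multiplication by $e_\theta$ on this space is $(G,L_1)$-equivariant, because $L_1\subset G_1$ commutes with $e_\theta$. It is injective by (4.2) with $z=e_\theta e_V$, as $zz^*=e_\theta e_Ve_\theta$. By (8.4) its image is $\mathbb CGe_{U_1}e_\theta e_Ve_\theta=\mathbb CGe_{U_1}e_{V_1}e_\theta$. In $G_1$ the idempotent $e_\theta$ is central, so (5.3) in $G_1$ gives $e_{U_1}e_{V_1}e_\theta=e_{U_1}e_\theta e_{V_1}=e_{U_1}e_{V_1}e_{\theta_L}$.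

Altogether
$$i(\mathrm{Ind}_{L_1}^L\rho)\cong\mathbb CGe_{U_1}e_{V_1}\otimes_{\mathbb CL_1}\rho=\mathbb CG\otimes_{\mathbb CG_1}\big(\mathbb CG_1e_{U_1}e_{V_1}\otimes_{\mathbb CL_1}\rho\big).$$
For $\rho=\rho_1\otimes\rho_2$ this is the assertion. $\square$

**Example.** For $1\cdot\varepsilon$ over $\mathbb Z/4$ we have $\theta=\theta_D$ with $D=\mathrm{diag}(0,1)$, $G_1=N$ abelian, $L_1=L=N_L$, $U_1=N_U$, $V_1=N_V$. Then $\mathbb CN e_{N_U}e_{N_V}e_{\theta_L}=\mathbb CNe_\theta$ is the character $\theta$, so $1\cdot\varepsilon=\mathrm{Ind}_N^G\theta$ is irreducible of dimension $96/16=6$. This agrees with $\langle1\otimes\varepsilon,\,1\otimes\varepsilon+\varepsilon\otimes1\rangle=1$.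

**Conclusion for trivial pairing.** $R_\Theta(G_{M_j})$ is spanned by elements $\Phi(x_j)$ with $x_j\in R_{\theta_j}(\mathrm{Aut}_{\mathcal C'}(M_j,\theta_j))$, for the various $\theta_j$. With $(M,\theta)=(M_1,\theta_1)\oplus(M_2,\theta_2)$,
$$|\mathrm{End}_{\mathcal C'}(M,\theta)/I'(M)|\le|E/I'(M)|<|E/I(M)|,$$
so by induction $\Delta(x_1x_2)=\Delta(x_1)\Delta(x_2)$. Applying $\Phi\otimes\Phi$ gives Claim H.

## 9. Nondegenerate pairing: Heisenberg groups

Now $c$ is nondegenerate on $J$. Then $1+I'(M)$ acts through a nonabelian group, and no characters $\theta$ are available. Here is the smallest picture to keep in mind.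

**Example.** Let $k=\mathbb F_4$, $\tau(\lambda)=\bar\lambda=\lambda^2$, and let $E=k\oplus kX\oplus kX^2$ with $X\lambda=\bar\lambda X$ and $X^3=0$. Let $\mathcal C$ be the category of finitely generated projective $E$-modules, realized by idempotent matrices over $E$, with $A$ the object with $\mathrm{End}(A)=E$; here $p=2$. Let $I=(X^2)$, $I'=(X)=\mathrm{rad}$. Note that $X^2$ commutes with $k$. Choose an additive character $\psi:k\to\{\pm1\}$ with $\psi(1)=-1$, and put $\Theta(1+YX^2)=\psi(\mathrm{tr}\,Y)$ for matrices $Y$ over $k$. Then (5.1) holds by the trace property. We get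
$$c(\lambda X,\mu X)=\psi(\lambda\bar\mu-\mu\bar\lambda)=\psi(\lambda\bar\mu+\bar\lambda\mu),$$
and $\lambda\bar\mu+\bar\lambda\mu$ is the trace of $\lambda\bar\mu$ to $\mathbb F_2$. Since $\psi(1)=-1$, $c$ is nondegenerate. The group $(1+I'(A))/\ker\Theta$ has order $8$. For $\lambda\ne0$, $(1+\lambda X)^2=1+\lambda\bar\lambda X^2=1+X^2$ has $\Theta=-1$, so all noncentral elements have order $4$: it is the quaternion group $Q_8$. Modulo $\ker\Theta$, $\mathrm{Aut}(A)$ becomes $\mathbb F_4^\times\ltimes Q_8$, where $\mathbb F_4^\times$ permutes the three nonzero classes of $J(A,A)$ cyclically, because $\lambda(\mu X)\lambda^{-1}=\lambda^{-1}\mu X$. The $2$-dimensional representation of $Q_8$ extends to $\mathbb F_4^\times\ltimes Q_8$ in three ways, differing by characters of $\mathbb F_4^\times$.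

The plan is to show that this is typical. We split off the Heisenberg part as a tensor factor, and we choose the extensions for all objects coherently, so that the leftover is a smaller category $\mathcal C_1$. In the example $\mathcal C_1$ belongs to the ring $k\oplus kX^2$.

### 9.1 The structure of $J$

Since $\mathrm{rad}\,J=J\,\mathrm{rad}=0$, the ideal generated by $0\ne x\in J(A_i,A_j)$ vanishes on all pairs of indecomposables except $(A_i,A_j)$. By minimality $J$ is supported on one pair $(A_i,A_j)$, and $J(A_i,A_j)$ is a simple bimodule. Nondegeneracy gives $J(A_j,A_i)\ne0$, so $i=j$. Write $A=A_i$, $k=k_i$, $\mathfrak j=J(A,A)$, a simple $k$-$k$-bimodule. The prime field acts in the same way on both sides, so $\mathfrak j$ is a simple module over $k\otimes_{\mathbb F_p}k\cong\prod_{\tau\in\mathrm{Gal}(k/\mathbb F_p)}k$. Hence $\mathfrak j=kx_0$ with $x_0\lambda=\tau(\lambda)x_0$ for some $\tau$.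

**The automorphism $\tau$ is not $1$.** By Lemma 7.1(b), $c(\lambda x_0,\mu x_0)=c(x_0,\mu x_0\lambda)=\psi(\mu\tau(\lambda))$ with the additive character $\psi(\nu)=c(x_0,\nu x_0)$ of $k$. If $\tau=1$, then $c(x,x)=1$ gives $\psi(\lambda^2)=1$ for all $\lambda$. For $p=2$ every element of $k$ is a square. For $p$ odd every element is a difference of two squares, $\nu=(\frac{\nu+1}2)^2-(\frac{\nu-1}2)^2$. So $\psi=1$, contradicting nondegeneracy. Hence $\tau\ne1$; in particular $|k|\ge4$.

**A larger ideal $\mathfrak c$.** Let $T(N)=\mathrm{Hom}(A,N)/\mathrm{rad}(A,N)$, a $k$-vector space whose dimension $n(N)$ is the multiplicity of $A$ in $N$. The functor $T:\mathcal C\to\mathrm{Vect}_k$ is additive and full, as one checks on indecomposables. Let $\mathfrak c=\ker T\supset\mathrm{rad}$. All components $A\to A_j$ and $A_j\to A$ of morphisms in $\mathfrak c$ are radical. Since $J$ is supported on $(A,A)$ and killed by $\mathrm{rad}$, we get $\mathfrak cI'+I'\mathfrak c\subset I$. So Section 7 applies with this $\mathfrak c$. Put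
$$N_1=\{f\in\mathfrak c:\beta(f,\cdot)=1\}.$$
By Lemma 7.1 this is an ideal containing $I$, and $N_1\cap I'=I$ by nondegeneracy. By nondegeneracy and 7.1(c), $c$ embeds $J(N,Q)$ into the character group of $J(Q,N)$ and vice versa. So
$$|J(N,Q)|=|J(Q,N)|,\tag{9.1}$$
and every character of $J(Q,N)$ has the form $c(j,\cdot)$ with $j\in J(N,Q)$. Applying this to $\beta(f,\cdot)$ for $f\in\mathfrak c$ gives $N_1+I'=\mathfrak c$.

### 9.2 The subcategory $\mathcal C_1$

**Splitting the endomorphism ring.** Let $\bar E=E/N_1(M)$ and $\bar J=\mathfrak c(M)/N_1(M)\cong I'(M)/I(M)=J(M,M)$, and $n=n(M)$, which is $\ge1$ since $J\ne0$. Then $\bar J^2=0$, because $\mathfrak c\mathfrak c\subset\mathfrak cN_1+\mathfrak cI'\subset N_1$. By fullness of $T$, $\bar E/\bar J\cong M_n(k)$, and $\bar J\cong M_n(\mathfrak j)$ as a bimodule over it.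

We first check that $\bar E$ is an $\mathbb F_p$-algebra. The element $p\cdot1$ lies in $\bar J$ and is central. An element of $M_n(\mathfrak j)$ commuting with $M_n(k)$ is a scalar matrix, since it commutes with the matrix units, and its entry $j$ satisfies $\lambda j=j\lambda=\tau(\lambda)j$ for all $\lambda\in k$. As $\tau\ne1$, $j=0$. Thus $p\bar E=0$.

By Wedderburn's principal theorem over $\mathbb F_p$, $\bar E=S\oplus\bar J$ with a subalgebra $S\cong M_n(k)$. We have $1\in S$, since $1-1_S$ is an idempotent in the nilpotent ideal $\bar J$. Let $E_1\subset E$ be the preimage of $S$. Then $N_1(M)\subset E_1$ and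
$$E_1\cap\mathfrak c(M)=N_1(M),\qquad E_1+I'(M)=E,\qquad E_1\cap I'(M)=N_1(M)\cap I'(M)=I(M).$$

**The category.** Identify $\mathcal C$ with the category of pairs $(r,\epsilon)$, $\epsilon=\epsilon^2\in M_r(E)$, with $\mathrm{Hom}((r,\epsilon),(s,\eta))=\eta M_{s\times r}(E)\epsilon$. An ideal $\mathfrak a$ is then given by $\eta M_{s\times r}(\mathfrak a(M))\epsilon$. Let $\mathcal C_1$ have as objects those with $\epsilon\in M_r(E_1)$, and $\mathrm{Hom}_{\mathcal C_1}=\eta M_{s\times r}(E_1)\epsilon$. It is $p$-finite, and between objects of $\mathcal C_1$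
$$\mathrm{Hom}_{\mathcal C_1}+I'=\mathrm{Hom}_{\mathcal C},\qquad\mathrm{Hom}_{\mathcal C_1}\cap I'=I,\qquad\mathrm{Hom}_{\mathcal C_1}\cap\mathfrak c=N_1.\tag{9.2}$$
So $I$ is an ideal of $\mathcal C_1$, nilpotent on objects, and $(\mathcal C_1,I,\Theta)$ is a datum.

**$\mathcal C_1\to\mathcal C$ preserves direct sums and is bijective on isomorphism classes.** The first statement is clear.

*Surjectivity.* We have $E_1/I(M)\cong E/I'(M)$. Given an idempotent $\epsilon\in M_r(E)$, its image in $M_r(E/I'(M))=M_r(E_1/I(M))$ lifts to an idempotent $\epsilon_1\in M_r(E_1)$, as $M_r(I(M))$ is nilpotent. The morphisms $\epsilon_1\epsilon:(r,\epsilon)\to(r,\epsilon_1)$ and $\epsilon\epsilon_1$ in the other direction are mutually inverse modulo the nilpotent $I'$, so both composites are units and $\epsilon_1\epsilon$ is an isomorphism.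

*Injectivity.* Let $f:P\to Q$ be an isomorphism in $\mathcal C$ with $P,Q\in\mathcal C_1$, and write $f=f_1+x$, $f^{-1}=g_1+y$ with $f_1,g_1\in\mathrm{Hom}_{\mathcal C_1}$, $x,y\in I'$. Then $g_1f_1-1$ and $f_1g_1-1$ lie in $\mathrm{End}_{\mathcal C_1}\cap I'=I$. So $g_1f_1$ and $f_1g_1$ are units in $\mathcal C_1$, and $f_1$ is an isomorphism in $\mathcal C_1$.

In particular, indecomposable objects of $\mathcal C_1$ are indecomposable in $\mathcal C$.

**The groups.** For $P\in\mathcal C_1$ write $G=\mathrm{Aut}_{\mathcal C}(P)$, $G_1=\mathrm{Aut}_{\mathcal C_1}(P)$. By the last argument, if $g=g_1+x\in G$ with $g_1\in\mathrm{End}_{\mathcal C_1}(P)$, $x\in I'(P)$, then $g_1\in G_1$. So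
$$G=G_1\,(1+I'(P)),\qquad G_1\cap(1+I'(P))=1+I(P).\tag{9.3}$$
Since $I'\subset\mathfrak c=\ker T$, (9.2) and fullness of $T$ show that $T$ is full on $\mathcal C_1$. The target of $\mathrm{End}_{\mathcal C_1}(P)\to\mathrm{End}_k(T(P))$ is $0$ or a simple factor of the semisimple ring $\mathrm{End}_{\mathcal C_1}(P)/\mathrm{rad}$, so units lift. Thus $G_1\to\mathrm{GL}(T(P))$ is surjective, with kernel $G_1\cap(1+N_1(P))$ by (9.2).

### 9.3 Heisenberg representations and their extensions

Let $H_P=(1+I'(P))/\ker\Theta_P$ and $Z=(1+I(P))/\ker\Theta_P$. By invariance of $\Theta_P$, $Z$ is central. As $I'^2\subset I$, $H_P/Z\cong J(P,P)$, and by Lemma 7.1(d) the commutator form is the nondegenerate form $c$.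

We recall why $H_P$ has a unique irreducible representation $W_P$ with central character $\Theta_P$, of dimension $|J(P,P)|^{1/2}$, with character vanishing off $Z$. Let $W$ be such an irreducible representation. If $h\notin Z$, choose $h'$ with $z=[h',h]$, $\Theta_P(z)\ne1$. Then $\mathrm{tr}\,W(h)=\mathrm{tr}\,W(h'hh'^{-1})=\Theta_P(z)\,\mathrm{tr}\,W(h)$, so $\mathrm{tr}\,W(h)=0$. The norm of the character is $1$, so $|Z|(\dim W)^2=|H_P|$. The character is therefore determined. In particular $\dim W_P$ is a power of $p$.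

By Lemma 7.1(d), $1+f\in G_1$ with $f\in N_1(P)$ acts trivially on $H_P$ by conjugation, since $\Theta_P([1+f,1+x])=\beta(f,x)=1$. So $\mathrm{GL}(T(P))$ acts on $H_P$, fixing $Z$ pointwise.

**Lemma 9.1.** *Let $P=\bigoplus_aP_a$ be an ordered decomposition in $\mathcal C_1$, let $U'\subset1+I'(P)$ be the upper unitriangular subgroup (entries in $I'(P_b,P_a)$, $a<b$), and $N_T=\prod_a(1+I'(P_a))$. Then $W_P^{U'}$ is an irreducible $N_T$-module, isomorphic to $\bigotimes W_{P_a}$. The same holds for the lower unitriangular group.*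

*Proof.* We count dimensions. $\Theta_P=1$ on $U'\cap(1+I(P))$, which is generated by elementary elements. As the character of $W_P$ vanishes off $Z$,
$$\dim W_P^{U'}=\dim W_P\cdot\frac{|U'\cap(1+I(P))|}{|U'|}=\frac{\dim W_P}{\prod_{a<b}|J(P_b,P_a)|}=\prod_a|J(P_a,P_a)|^{1/2},$$
using (9.1). $N_T$ normalizes $U'$, and $1+I(P_a)$ acts on $W_P^{U'}$ by $\Theta_{P_a}$. So $W_P^{U'}$ is a multiple of $\bigotimes W_{P_a}$, which has the same dimension. Reversing the order gives the lower case. $\square$

**Lemma 9.2.** *There is a representation $\omega_P$ of $\mathrm{GL}(T(P))$ on $W_P$ with $\omega_P(g)W_P(h)\omega_P(g)^{-1}=W_P(ghg^{-1})$.*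

*Proof.* If $n(P)=0$ take the trivial representation. Let $n=n(P)\ge1$. By uniqueness of $W_P$ and Schur's lemma, operators $T_g$ with this property exist and are unique up to scalars. They give a class in $H^2(\mathrm{GL}(T(P)),\mathbb C^\times)$. Taking determinants, it is killed by $\dim W_P$, a $p$-power. By Lemma 4.3 it suffices to split it over a Sylow $p$-subgroup.

Decompose $P$ into indecomposables in $\mathcal C_1$. They are indecomposable in $\mathcal C$, so each has $\dim T\in\{0,1\}$. Grouping them, write $P=P_1\oplus\dots\oplus P_n$ in $\mathcal C_1$ with $\dim T(P_a)=1$. Let $\mathcal X\subset\mathrm{GL}(T(P))$ be the upper unitriangular group for $T(P)=\bigoplus T(P_a)$, a Sylow $p$-subgroup, and let $U'$, $N_T$ be as in Lemma 9.1. By fullness of $T$ on $\mathcal C_1$, each $x\in\mathcal X$ lifts to an upper unitriangular $g\in G_1$. Such $g$ normalizes $U'$. For $h\in N_T$ the element $ghg^{-1}h^{-1}$ lies in $1+I'(P)$ and is upper unitriangular, so it lies in $U'$. Hence $T_x$ preserves $W_P^{U'}$ and commutes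 there with the irreducible action of $N_T$, so it acts there as a scalar. Normalize this scalar to $1$. Then $T_xT_y$ and $T_{xy}$ differ by a scalar and both act as $1$ on $W_P^{U'}\ne0$, so $T_xT_y=T_{xy}$. $\square$

View $\omega_P$ as a representation of $G_1$, trivial on $G_1\cap(1+N_1(P))\supset1+I(P)$. The pair $(W_P,\omega_P)$ is the same as the representation $(g,h)\mapsto\omega_P(g)W_P(h)$ of $G_1\ltimes(1+I'(P))$. Choose $\omega_P$ for one $P$ in each isomorphism class of $\mathcal C_1$ and transport the pair along isomorphisms of $\mathcal C_1$. Two isomorphisms differ by some $g\in G_1$, so the transported pairs differ by the inner automorphism given by $g$ and are equivalent. So $(W_P,\omega_P)$ is defined up to equivalence for all $P\in\mathcal C_1$, compatibly with isomorphisms.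

### 9.4 Making the extensions coherent

Let $P=P_1\oplus P_2$ in $\mathcal C_1$. Put $U'=1+I'(P_2,P_1)$, $V'=1+I'(P_1,P_2)$, $L_1=\mathrm{Aut}_{\mathcal C_1}(P_1)\times\mathrm{Aut}_{\mathcal C_1}(P_2)$, $N_L=(1+I'(P_1))\times(1+I'(P_2))$. $L_1$ normalizes $U'$, so it acts through $\omega_P$ on $W_P^{U'}\cong W_{P_1}\otimes W_{P_2}$. This action and $\omega_{P_1}\otimes\omega_{P_2}$ implement the same automorphisms of the irreducible action of $N_L$, and both factor through $\mathrm{GL}(T(P_1))\times\mathrm{GL}(T(P_2))$. So they differ by a character of that group. As $|k|\ge4$, every elementary matrix $1+xE_{ab}$ is a commutator of a diagonal and an elementary matrix, and these generate $\mathrm{SL}_m(k)$; so characters of $\mathrm{GL}_m(k)$ factor through $\det$. Hence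
$$W_P^{U'}\cong(a_{P_1,P_2}\circ\det\otimes\,\omega_{P_1})\otimes(a'_{P_1,P_2}\circ\det\otimes\,\omega_{P_2})\tag{9.4}$$
with uniquely determined characters $a_{P_1,P_2}$ (for $n(P_1)\ge1$) and $a'_{P_1,P_2}$ (for $n(P_2)\ge1$) of $k^\times$. By transport of structure they depend only on isomorphism classes. We want all of them to be $1$.

**Step 1.** *We compare upper and lower invariants: $a'_{P_1,P_2}=a_{P_2,P_1}$ if $n(P_2)\ge1$, and $e_{U'}e_{V'}W_P=W_P^{U'}$.* The map $e_{U'}:W_P^{V'}\to W_P^{U'}$ is $N_L$- and $L_1$-equivariant between irreducible $N_L$-modules (Lemma 9.1). It is nonzero because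
$$\mathrm{tr}(e_{U'}e_{V'})=\frac1{|U'||V'|}\sum_{u\in U',v\in V'}\mathrm{tr}\,W_P(uv)>0.$$
Indeed, for $u=1+x$, $v=1+y$ we have $uv=\begin{pmatrix}1+xy&x\\y&1\end{pmatrix}$, which lies in $1+I(P)$ only if $x,y\in I$, and then $\Theta_P(uv)=\Theta_P(u)\Theta_P(v)=1$; all other terms vanish. So the map is an isomorphism, which gives the second claim, and $W_P^{V'}\cong W_P^{U'}$ as representations of $L_1$ and $N_L$. Since $V'$ is the group $U'$ for $P_2\oplus P_1$, comparing the characters of $\mathrm{GL}(T(P_2))$ gives the first.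

**Step 2.** *We prove a cocycle identity: if $n(P)\ge1$, then $a_{P,Q\oplus R}=a_{P,Q}\,a_{P\oplus Q,R}$.* Let $S=P\oplus Q\oplus R$ in $\mathcal C_1$, and let $U'_3$ be the upper unitriangular group with entries in $I'$ for the three blocks. By Lemma 9.1, $W_S^{U'_3}\cong W_P\otimes W_Q\otimes W_R$ over $(1+I'(P))\times(1+I'(Q))\times(1+I'(R))$, uniquely up to a scalar. So $g\in\mathrm{Aut}_{\mathcal C_1}(P)$ acts on $W_S^{U'_3}$ via $\omega_S$ as $\chi(\det T(g))\,\omega_P(g)\otimes1\otimes1$ for a unique character $\chi$ of $k^\times$. We compute $\chi$ twice.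

First, $U'_3=(1+I'(R,P\oplus Q))\cdot(1+I'(Q,P))$. The invariants of the first factor are $(a_{P\oplus Q,R}\circ\det\otimes\,\omega_{P\oplus Q})\otimes W_R$ as a representation of $\mathrm{Aut}_{\mathcal C_1}(P\oplus Q)$ and $(1+I'(P\oplus Q))\times(1+I'(R))$. Taking invariants of $1+I'(Q,P)\subset1+I'(P\oplus Q)$ gives $W_{P\oplus Q}^{1+I'(Q,P)}\otimes W_R$, on which $g$ acts as $a_{P\oplus Q,R}(\det)\,a_{P,Q}(\det)\,\omega_P(g)\otimes1\otimes1$, with $\det=\det T(g)$. So $\chi=a_{P,Q}\,a_{P\oplus Q,R}$.

Second, $U'_3=(1+I'(Q\oplus R,P))\cdot(1+I'(R,Q))$. On the invariants $W_P\otimes W_{Q\oplus R}$ of the first factor, $g$ acts as $a_{P,Q\oplus R}(\det)\,\omega_P(g)\otimes1$, and this persists on the invariants $W_P\otimes W_{Q\oplus R}^{1+I'(R,Q)}$ of the second. So $\chi=a_{P,Q\oplus R}$.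

**Step 3.** *We trivialize the cocycle.* Let $A$ also denote the corresponding object of $\mathcal C_1$. For $n(P)\ge1$ write $P\cong A\oplus P'$ in $\mathcal C_1$; $P'$ is unique up to isomorphism. Put $b_P=a_{A,P'}^{-1}$. By Step 2 for $(A,P',Q)$,
$$b_{P\oplus Q}=a_{A,P'\oplus Q}^{-1}=(a_{A,P'}\,a_{P,Q})^{-1}=b_P\,a_{P,Q}^{-1}.$$
Replacing $\omega_P$ by $(b_P\circ\det)\otimes\omega_P$ for all $P$ with $n(P)\ge1$ replaces $a_{P,Q}$ by $a_{P,Q}\,b_{P\oplus Q}\,b_P^{-1}=1$. Step 1 holds for any choice of the $\omega$'s, so now also all $a'=1$, and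
$$W_{P_1\oplus P_2}^{U'}\cong\omega_{P_1}\otimes\omega_{P_2}\qquad\text{as representations of }L_1\text{ and }N_L.\tag{9.5}$$

### 9.5 Tensoring with $W_P$

**The bijection.** For a representation $\rho$ of $G_1$ with $1+I(P)$ acting by $\Theta_P$, let $F_P(\rho)=W_P\otimes\rho$, where $h\in1+I'(P)$ acts by $W_P(h)\otimes1$ and $g\in G_1$ by $\omega_P(g)\otimes\rho(g)$. The second action normalizes the first compatibly with conjugation, and on the intersection $1+I(P)$ from (9.3) both are the scalar $\Theta_P$, since $\omega_P$ is trivial there. So this is a representation of $G=G_1(1+I'(P))$ in $R_\Theta(G)$. Conversely, any $\pi$ in $R_\Theta(G)$ is $W_P$-isotypic on $1+I'(P)$, and $\mathrm{Hom}_{1+I'(P)}(W_P,\pi)$ with $g\varphi=\pi(g)\,\varphi\,\omega_P(g)^{-1}$ gives the inverse. So $F_P$ is a bijection $\mathrm{Irr}_\Theta(G_1)\to\mathrm{Irr}_\Theta(G)$.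

**$F$ commutes with $r$.** Let $P=P_1\oplus P_2$ in $\mathcal C_1$, $U_1=1+\mathrm{Hom}_{\mathcal C_1}(P_2,P_1)$, $V_1=1+\mathrm{Hom}_{\mathcal C_1}(P_1,P_2)$. By (9.2) the abelian group $U=1+\mathrm{Hom}_{\mathcal C}(P_2,P_1)$ equals $U_1U'$, so $e_U=e_{U_1}e_{U'}$.

We show that $U_1$ acts trivially on $W_P^{U'}$ through $\omega_P$. For $u\in U_1$, $h\in N_L$ we have $uhu^{-1}h^{-1}\in U'$, and $u$ centralizes $U'$. So $\omega_P(u)$ preserves $W_P^{U'}$ and commutes there with $N_L$; by Lemma 9.1 it is a scalar $\chi(u)$. The character $\chi$ of $U_1$ is $L_1$-invariant and factors through $\mathrm{Hom}_k(T(P_2),T(P_1))$, and $L_1$ surjects onto $\mathrm{GL}(T(P_1))\times\mathrm{GL}(T(P_2))$. Invariance under a scalar $\lambda\in k^\times\setminus\{1\}$ on $T(P_1)$ gives $\chi((\lambda-1)x)=1$ for all $x$, so $\chi=1$.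

Hence $e_U=e_{U'}\otimes e_{U_1}$ on $W_P\otimes\rho$. The same argument with $P_1,P_2$ exchanged, using that $W_P^{V'}$ is $N_L$-irreducible, gives $V=V_1V'$ and $e_V=e_{V'}\otimes e_{V_1}$. Writing $r_1$ for $r$ in $\mathcal C_1$, Step 1 of Section 9.4 and (9.5) give
$$r(F_P\rho)=e_{U'}e_{V'}W_P\otimes e_{U_1}e_{V_1}\rho=W_P^{U'}\otimes r_1(\rho)\cong(F_{P_1}\boxtimes F_{P_2})(r_1\rho)$$
as representations of $L=L_1N_L$. Isomorphism classes and direct sums in $\mathcal C_1$ and $\mathcal C$ agree, so $F:R(\mathcal C_1,I,\Theta)\to R(\mathcal C,I,\Theta)$ is a bijection on irreducibles commuting with $\Delta$, hence with products (Lemma 4.2).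

**Conclusion for nondegenerate pairing, and of the induction.** Replace $M_1,M_2$ by isomorphic objects of $\mathcal C_1$. Then $M_1\oplus M_2$ is isomorphic in $\mathcal C_1$ to the object $M=(1,1)$, whose endomorphism ring in $\mathcal C_1$ is $E_1$. As
$$|E_1/I(M)|=|E/I'(M)|<|E/I(M)|,$$
the induction hypothesis holds for $(\mathcal C_1,I,\Theta)$, and transporting it by $F$ gives Claim H for $(\mathcal C,I,\Theta)$ and $M$.

Together with Sections 6 and 8 this proves Claim H for all data. The case $I=0$ is Theorem 1, and Theorem 2 follows as in Section 3: $R^{\mathfrak o}$ is a PSH-algebra. $\blacksquare$
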